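\title{Blowups of $\mathbb{P}^3$ with automorphisms of positive entropy}

\begin{abstract}
We construct smooth projective threefolds, obtained from $\mathbb{P}^3$ by finitely many blowups along smooth rational curves, that carry automorphisms of positive topological entropy. Blowing up two skew lines and then the strict transforms of twelve suitable lines meeting both gives an automorphism of entropy $\log(7+4\sqrt3)$; ten such lines give $\log(9+4\sqrt5)$, and $6N$ lines give a free group of rank $N-1$ all of whose nontrivial elements have positive entropy. The threefolds are $\mathbb{P}^1$-bundles over blowups of $\mathbb{P}^1\times\mathbb{P}^1$. An automorphism of the base lifts exactly when it preserves, up to sign, the difference of the two ruling classes, and we build such automorphisms as products of involutions that fix a curve of genus one pointwise.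
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $f$ be a continuous self-map of a compact metric space, and let $N(n,\delta)$ be the largest size of a set any two of whose points $x,x'$ satisfy $\operatorname{dist}(f^jx,f^jx')>\delta$ for some $0\le j<n$. The \emph{topological entropy}
\[
h_{\mathrm{top}}(f)=\lim_{\delta\to0}\ \limsup_{n\to\infty}\ \frac1n\log N(n,\delta)
\]
is the exponential rate at which orbits become distinguishable. For an automorphism $f$ of a compact K\"ahler manifold $X$, the Gromov--Yomdin theorem computes it by linear algebra: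
\begin{equation}\label{eq:GY}
h_{\mathrm{top}}(f)=\log\lambda\bigl(f^*|_{H^*(X,\mathbb{C})}\bigr),
\end{equation}
where $\lambda(\cdot)$ denotes the spectral radius. The automorphisms of $\mathbb{P}^3$ form a connected group, so they act trivially on cohomology and have entropy zero. Each blowup enlarges the cohomology, and a birational self-map of $\mathbb{P}^3$ may become regular on the blowup. This leads to the following question, which comes from \cite{Truong}.

\begin{quote}
\emph{Is there a finite composition $X\to\mathbb{P}^3$ of blowups at points or along smooth curves, and an automorphism $f$ of the smooth projective threefold $X$, with $h_{\mathrm{top}}(f)>0$?}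
\end{quote}

In dimension two there is room for such automorphisms; the rational surfaces $S$ constructed below are examples. The product $S\times\mathbb{P}^1$ is then a rational threefold with an automorphism of positive entropy, but it does not come presented as a blowup of $\mathbb{P}^3$. The first remedy that comes to mind is to blow up a point $q\in\mathbb{P}^3$, which produces a $\mathbb{P}^1$-bundle over $\mathbb{P}^2$, and then to blow up lines through $q$. This fails: no automorphism of positive entropy of the base lifts (Remark~\ref{rem:point}). One might therefore guess that the answer is negative. It is positive, and the remedy is to replace the point by a pair of skew lines.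

Let $L_1=\{X_0=X_1=0\}$ and $L_2=\{X_2=X_3=0\}$, and call a line meeting both a \emph{transversal}. Put $T=\mathbb{P}^1\times\mathbb{P}^1$ and
\[
M=\{(X,u,v)\in\mathbb{P}^3\times\mathbb{P}^1\times\mathbb{P}^1:\ X_0u_1=X_1u_0,\ X_2v_1=X_3v_0\}.
\]
The first equation describes the closure of the graph of $[X_0:X_1]$, which is the blowup of $L_1$, and the second does the same for $L_2$. As the lines are disjoint, $M=\mathrm{Bl}_{L_1\cup L_2}\mathbb{P}^3$. The fiber of the projection $p:M\to T$ over $(u,v)$ consists of the points $[su:tv]=[su_0:su_1:tv_0:tv_1]$; it is the strict transform of a transversal, and it is the projective line $\mathbb{P}(\mathbb{C}u\oplus\mathbb{C}v)$. Hence $M=\mathbb{P}(\mathcal{O}(-1,0)\oplus\mathcal{O}(0,-1))$, where $\mathbb{P}(\mathcal{E})$ always denotes the bundle of lines in the fibers of $\mathcal{E}$.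

\begin{theorem}\label{thm:A}
There are $12$ points of $\mathbb{P}^1\times\mathbb{P}^1$ such that the blowup $X$ of $M$ along the $12$ corresponding (disjoint, smooth, rational) fibers of $p$ has an automorphism $f$ with $h_{\mathrm{top}}(f)=\log(7+4\sqrt3)>0$. Thus $X\to\mathbb{P}^3$ is a composition of $14$ blowups along smooth rational curves.
\end{theorem}

If $\pi:X\to S$ is a $\mathbb{P}^1$-bundle and $g\in\operatorname{Aut}(S)$, a \emph{lift} of $g$ is an $f\in\operatorname{Aut}(X)$ with $\pi\circ f=g\circ\pi$. A word $\tau_{i_1}\cdots\tau_{i_m}$ in involutions $\tau_1,\dots,\tau_N$ is \emph{reduced} if $i_j\ne i_{j+1}$ for all $j$, and a reduced word with $m\ge2$ is \emph{cyclically reduced} if also $i_m\neq i_1$.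

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] With $10$ transversals instead of $12$, hence $12$ blowups in all, there are $X$ and $f$ with $h_{\mathrm{top}}(f)=\log(9+4\sqrt5)$.
\item[(2)] For every $N\ge2$ there is an $X$, obtained with $6N$ transversals, such that $\operatorname{Aut}(X)$ contains a free group of rank $N-1$ all of whose nontrivial elements have positive entropy. More precisely, $X$ is a $\mathbb{P}^1$-bundle over a rational surface $S$ with involutions $\tau_1,\dots,\tau_N$ that generate a free product $(\mathbb{Z}/2)^{*N}\subset\operatorname{Aut}(S)$, each element of which lifts to $\operatorname{Aut}(X)$. The lifts of an element represented by a cyclically reduced word of length $m\ge2$ have entropy at least $m\log3$.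
\end{enumerate}
\end{theorem}

The third result says which surface automorphisms can be used in this construction.

\begin{theorem}\label{thm:C}
Let $\varepsilon:S\to\mathbb{P}^1\times\mathbb{P}^1$ be a composition of $n$ point blowups, let $F_1,F_2$ be the pullbacks of the classes $\mathcal{O}(1,0),\mathcal{O}(0,1)$, and let $X=M\times_{\mathbb{P}^1\times\mathbb{P}^1}S$. Then $g\in\operatorname{Aut}(S)$ lifts to an automorphism of $X$ if and only if $g^*(F_1-F_2)=\pm(F_1-F_2)$. If moreover $g$ has positive entropy, then $n\ge9$.
\end{theorem}

All our automorphisms preserve a fibration. This cannot be avoided: by a theorem of Lesieutre \cite{Lesieutre}, no iterated smooth blowup of $\mathbb{P}^3$ has a primitive automorphism of positive entropy. We do not use this result.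

Theorem~\ref{thm:C}, proved in Section~\ref{sec:bundles}, turns the question into one about surfaces: find a blowup $S$ of $T$ and an automorphism of positive entropy that fixes the class $\alpha=F_1-F_2$. Section~\ref{sec:lattice} shows what such an automorphism looks like on $\operatorname{Pic}S$ in the smallest case, a product of two reflections. Sections~\ref{sec:inv} and~\ref{sec:six} realize one reflection by an involution of a blowup of $T$ at six points. The involution fixes a curve $\Gamma$ of genus one pointwise, so it survives every further blowup on $\Gamma$; this lets us place several involutions on one surface (Section~\ref{sec:many}) and compute the entropy of their products (Section~\ref{sec:proofs}).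

\section{Rational surfaces and two reflections}\label{sec:lattice}

\subsection{Blowups of surfaces}\label{sub:facts}
Let $\beta:\tilde Z\to Z$ be the blowup of a point $q$ on a smooth projective surface, with exceptional curve $E$. Then $\operatorname{Pic}\tilde Z=\beta^*\operatorname{Pic}Z\oplus\mathbb{Z}E$, the pullback $\beta^*$ preserves intersection numbers, $E^2=-1$, $E\cdot\beta^*D=0$, and $K_{\tilde Z}=\beta^*K_Z+E$. If $C\subset Z$ is a curve of multiplicity $m$ at $q$, its strict transform $\tilde C$ has class $\beta^*C-mE$, so $\tilde C\cdot E=m$; if $C$ is smooth, then $\tilde C\cong C$, and we use the same name for both. We suppress $\beta^*$, so a class on $Z$ also denotes its pullback to any blowup. We use the following observation repeatedly.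

\begin{itemize}
\item[$(\ast)$] Let $\sigma\in\operatorname{Aut}(Z)$ fix a smooth curve $\Gamma\subset Z$ pointwise and let $q\in\Gamma$. Then $\sigma$ lifts to an automorphism $\tilde\sigma$ of $\tilde Z$, which maps $E$ to itself, satisfies $\tilde\sigma^*\beta^*=\beta^*\sigma^*$, and fixes the strict transform of $\Gamma$ pointwise (it does so on the dense subset $\Gamma\setminus\{q\}$). If $\sigma$ is an involution, so is $\tilde\sigma$.
\end{itemize}

Let $S$ be obtained from $T$ by $n$ point blowups. Then $H^1(S)=H^3(S)=0$, and $H^2(S,\mathbb{Z})=\operatorname{Pic}S$ is free with basis $F_1,F_2,E_1,\dots,E_n$, where $F_1^2=F_2^2=0$, $F_1\cdot F_2=1$, and the $E_j$ are orthogonal to one another and to $F_1,F_2$, with $E_j^2=-1$. The orthogonal basis $F_1+F_2,\ F_1-F_2,\ E_1,\dots,E_n$ of $\operatorname{Pic}(S)_{\mathbb{R}}$ shows that the form has signature $(1,n+1)$, as the Hodge index theorem predicts. Also $K_S=-2F_1-2F_2+\sum E_j$, so $K_S^2=8-n$. For $n$ blowups of $\mathbb{P}^2$ the basis is $H,E_1,\dots,E_n$ with $H^2=1$, and the signature is $(1,n)$. In both cases $g\in\operatorname{Aut}(S)$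 acts trivially on $H^0$ and $H^4$ and with determinant $\pm1$ on $\operatorname{Pic}S$, so \eqref{eq:GY} reads
\begin{equation}\label{eq:surf}
h_{\mathrm{top}}(g)=\log\lambda\bigl(g^*|_{\operatorname{Pic}(S)_{\mathbb{R}}}\bigr).
\end{equation}

Which classes can an automorphism of positive entropy preserve? Only those of negative square.

\begin{lemma}\label{lem:fixed}
Let $S$ be obtained from $T$ or $\mathbb{P}^2$ by point blowups, let $g\in\operatorname{Aut}(S)$, and let $0\ne\kappa\in\operatorname{Pic}S$ satisfy $g^*\kappa=\pm\kappa$ and $\kappa^2\ge0$. Then $h_{\mathrm{top}}(g)=0$. If $\kappa^2>0$, then $g^*$ has finite order on $\operatorname{Pic}S$.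
\end{lemma}

\begin{proof}
Put $\sigma=(g^*)^2$, an isometry of $W_0=\operatorname{Pic}(S)_{\mathbb{R}}$ that fixes $\kappa$. Since the form has exactly one positive direction, $x^\perp$ is negative definite whenever $x^2>0$.

If $\kappa^2>0$, then $\sigma$ preserves the positive definite form that equals the intersection form on $\mathbb{R}\kappa$ and its negative on $\kappa^\perp$. It also preserves the lattice $\operatorname{Pic}S$. A discrete subgroup of a compact group is finite, so $\sigma$ and $g^*$ have finite order.

If $\kappa^2=0$, consider the $\sigma$-invariant flag $\mathbb{R}\kappa\subset\kappa^\perp\subset W_0$. The map $\sigma$ is the identity on $\mathbb{R}\kappa$, and also on $W_0/\kappa^\perp$, because the linear form $x\mapsto x\cdot\kappa$ is invariant. The form induced on $\kappa^\perp/\mathbb{R}\kappa$ is negative definite. Indeed, let $x\in\kappa^\perp\setminus\mathbb{R}\kappa$. If $x^2>0$, then $\kappa\in x^\perp$ would have negative square. If $x^2=0$, the form vanishes on the plane spanned by $x$ and $\kappa$, yet this plane meets the negative definite hyperplane $y^\perp$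 (any $y$ with $y^2>0$) in a nonzero vector. So $\sigma$ acts on $\kappa^\perp/\mathbb{R}\kappa$ by an orthogonal transformation, all eigenvalues of $\sigma$ have modulus $1$, and \eqref{eq:surf} gives $h_{\mathrm{top}}(g)=0$.
\end{proof}

The class we have to fix has $\alpha^2=(F_1-F_2)^2=-2$, so the lemma does not obstruct it. This sign is the reason two skew lines succeed where a point fails.

\subsection{The numerical skeleton of Theorem~\ref{thm:A}}\label{sub:skeleton}
Blow up $T$ at twelve distinct points: $a_1,b_1,a_2,b_2$, with exceptional classes $A_1,B_1,A_2,B_2$, and two sets $R_1,R_2$ of four points, with exceptional classes $E_r$. Put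
\begin{equation}\label{eq:classes}
\Phi_i=F_1+F_2-A_i-B_i,\qquad \rho_i=\sum_{r\in R_i}E_r,\qquad v_i=\rho_i-2\Phi_i .
\end{equation}
The class $\Phi_i$ is that of the $(1,1)$-curves through $a_i$ and $b_i$; the shape of $v_i$ will be dictated by the geometry of Section~\ref{sec:inv}. We have $\Phi_i^2=2-1-1=0$, $\rho_i^2=-4$, $\rho_i\cdot\Phi_l=0$ for all $i,l$, and $\Phi_i\cdot\Phi_l=(F_1+F_2)^2=2$ for $i\neq l$. Therefore
\begin{equation}\label{eq:gram}
v_i^2=-4,\qquad v_i\cdot v_l=\rho_i\cdot\rho_l+8\quad(i\ne l),
\end{equation}
so that $v_1\cdot v_2=8$ here, and $\alpha\cdot v_i=-2(F_1-F_2)\cdot(F_1+F_2)=0$. The reflection in $v_i$ is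
\begin{equation}\label{eq:refl}
s_i(D)=D+\tfrac12(D\cdot v_i)\,v_i .
\end{equation}
It fixes $\alpha$. Write $v_1\cdot v_2=2k$. Then $s_iv_i=-v_i$ and $s_iv_l=v_l+kv_i$, so
\begin{equation}\label{eq:two}
s_2s_1:\qquad v_1\mapsto -v_1-kv_2,\qquad v_2\mapsto kv_1+(k^2-1)v_2 .
\end{equation}
On the plane spanned by $v_1,v_2$ this map has trace $k^2-2$ and determinant $1$. It has an eigenvalue larger than $1$ exactly when $k^2>4$, that is, when the Gram determinant $16-4k^2$ is negative and the plane is indefinite. For $k=4$ the trace is $14$ and the eigenvalues are $7\pm4\sqrt3$.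

It remains to realize $s_1$ and $s_2$ by automorphisms for suitable positions of the twelve points. This cannot hold on all of $\operatorname{Pic}S$, since $s_i(E_r)=E_r-\frac12v_i$ is not integral for $r\in R_i$. The involutions we find act as $s_i$ on a subspace containing $\alpha,v_1,v_2$, and by signs on a complement.

\section{From surfaces to threefolds}\label{sec:bundles}

Let $\varepsilon:S\to T$ be a composition of $n$ point blowups and $X_S=M\times_TS$, with projection $\pi:X_S\to S$. Pulling back the description of $M$ and twisting by $\mathcal{O}(F_1)$, which does not change the projectivization, gives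
\begin{equation}\label{eq:XS}
X_S=\mathbb{P}\bigl(\mathcal{O}(-F_1)\oplus\mathcal{O}(-F_2)\bigr)\cong\mathbb{P}\bigl(\mathcal{O}\oplus\mathcal{O}(\alpha)\bigr).
\end{equation}
So $X_S$ is a twisted version of $S\times\mathbb{P}^1$, and the twist $\alpha$ is the price of having a morphism to $\mathbb{P}^3$.

\begin{lemma}\label{lem:blowup}
The morphism $X_S\to\mathbb{P}^3$ is a composition of $n+2$ blowups along smooth rational curves. If $\varepsilon$ is the blowup of $n$ distinct points of $T$, then $X_S$ is the blowup of $M$ along the $n$ corresponding disjoint fibers of $p$.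
\end{lemma}

\begin{proof}
Factor $\varepsilon$ as $S=S_n\to\dots\to S_0=T$, where $S_{j+1}$ is the blowup of $q_j\in S_j$. Over a neighborhood $U$ of $q_j$ the bundle $X_{S_j}$ is $U\times\mathbb{P}^1$, and $X_{S_{j+1}}=X_{S_j}\times_{S_j}S_{j+1}$ is $(\mathrm{Bl}_{q_j}U)\times\mathbb{P}^1$, the blowup of $U\times\mathbb{P}^1$ along $\{q_j\}\times\mathbb{P}^1$. Away from $q_j$ nothing changes. So $X_{S_{j+1}}\to X_{S_j}$ is the blowup of a fiber, and $X_{S_0}=M$ is the blowup of two lines.
\end{proof}

We recall two facts about $\pi:\mathbb{P}(\mathcal{E})\to S$ for a vector bundle $\mathcal{E}$ of rank $2$; let $\xi=c_1(\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1))$, which has degree $1$ on the fibers. First, $H^*(\mathbb{P}(\mathcal{E}))=\pi^*H^*(S)\oplus\xi\,\pi^*H^*(S)$, and both summands are copies of $H^*(S)$. Second, $\mathbb{P}(\mathcal{E})\cong\mathbb{P}(\mathcal{E}')$ over $S$ if and only if $\mathcal{E}'\cong\mathcal{E}\otimes\mathcal{N}$ for a line bundle $\mathcal{N}$: under an isomorphism over $S$ the two bundles $\mathcal{O}(1)$ have the same degree on fibers, so they differ by a pullback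 from $S$, and their direct images are $\mathcal{E}^\vee$ and $\mathcal{E}'^\vee$.

\begin{proposition}\label{prop:lift}
Let $S$ be a smooth projective surface, $\mathcal{L}$ a line bundle on $S$, and $X=\mathbb{P}(\mathcal{O}\oplus\mathcal{L})$. An automorphism $g$ of $S$ lifts to $X$ if and only if $g^*\mathcal{L}\cong\mathcal{L}$ or $g^*\mathcal{L}\cong\mathcal{L}^{-1}$.
\end{proposition}

\begin{proof}
Let $\mathcal{E}=\mathcal{O}\oplus\mathcal{L}$. The space $\mathbb{P}(g^*\mathcal{E})$ is the fiber product of $g$ and $\pi$, and its second projection $\gamma:\mathbb{P}(g^*\mathcal{E})\to\mathbb{P}(\mathcal{E})$ is an isomorphism covering $g$. A map $f$ is a lift of $g$ exactly when $\gamma^{-1}\circ f$ is an isomorphism $\mathbb{P}(\mathcal{E})\to\mathbb{P}(g^*\mathcal{E})$ over $S$. So $g$ lifts if and only if, for some line bundle $\mathcal{N}$,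
\begin{equation}\label{eq:KS}
\mathcal{O}\oplus g^*\mathcal{L}\cong\mathcal{N}\oplus(\mathcal{N}\otimes\mathcal{L}).
\end{equation}
If $g^*\mathcal{L}\cong\mathcal{L}$ take $\mathcal{N}=\mathcal{O}$, and if $g^*\mathcal{L}\cong\mathcal{L}^{-1}$ take $\mathcal{N}=\mathcal{L}^{-1}$.

Conversely, we claim that the summands in \eqref{eq:KS} agree up to order. This is a case of the Krull--Schmidt theorem for vector bundles (Atiyah), and for line bundles it is quick. Let $\phi:\mathcal{L}_1\oplus\mathcal{L}_2\to\mathcal{M}_1\oplus\mathcal{M}_2$ be an isomorphism of sums of line bundles, with inverse $\psi$ and components $\phi_{jk},\psi_{jk}$. Then $\mathrm{id}_{\mathcal{L}_1}=\psi_{11}\phi_{11}+\psi_{12}\phi_{21}$. Endomorphisms of a line bundle on $S$ are constants, so some $\psi_{1j}\phi_{j1}$ is a nonzero constant. Then $\phi_{j1}:\mathcal{L}_1\to\mathcal{M}_j$ vanishes nowhere and is an isomorphism, and comparing determinants identifies $\mathcal{L}_2$ with the other summand. In \eqref{eq:KS}, either $\mathcal{N}\cong\mathcal{O}$ and $g^*\mathcal{L}\cong\mathcal{L}$, or $\mathcal{N}\otimes\mathcal{L}\cong\mathcal{O}$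 and $g^*\mathcal{L}\cong\mathcal{N}\cong\mathcal{L}^{-1}$.
\end{proof}

\begin{proposition}\label{prop:entropy}
Let $X=\mathbb{P}(\mathcal{E})\to S$ be as above and let $f$ be any lift of $g\in\operatorname{Aut}(S)$. Then $h_{\mathrm{top}}(f)=h_{\mathrm{top}}(g)$.
\end{proposition}

\begin{proof}
Since $f$ maps fibers isomorphically onto fibers, $f^*\xi$ has degree $1$ on fibers, so $f^*\xi=\xi+\pi^*\eta$ with $\eta\in H^2(S)$. For $c\in H^*(S)$ we get $f^*\pi^*c=\pi^*g^*c$ and $f^*(\xi\,\pi^*c)=\xi\,\pi^*g^*c+\pi^*(\eta\cdot g^*c)$. Thus $f^*$ is block triangular with both diagonal blocks equal to $g^*|_{H^*(S)}$, and \eqref{eq:GY} applies to $f$ and $g$.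
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The criterion is Proposition~\ref{prop:lift} with $\mathcal{L}=\mathcal{O}(\alpha)$, by \eqref{eq:XS}. For the bound, every $g\in\operatorname{Aut}(S)$ fixes $K_S$, which is nonzero because $K_S\cdot F_1=-2$. If $n\le8$, then $K_S^2=8-n\ge0$, and Lemma~\ref{lem:fixed} gives $h_{\mathrm{top}}(g)=0$.
\end{proof}

\begin{remark}\label{rem:point}
Let $q=[0:0:0:1]$. The fiber of $\mathrm{Bl}_q\mathbb{P}^3\to\mathbb{P}^2$ over $u$ is $\mathbb{P}(\mathbb{C}u\oplus\mathbb{C})$, so $\mathrm{Bl}_q\mathbb{P}^3\cong\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(1))$. Pull this bundle back to a blowup $S$ of $\mathbb{P}^2$. By Proposition~\ref{prop:lift}, a lift of $g\in\operatorname{Aut}(S)$ exists only if $g^*H=\pm H$. As $H^2>0$, Lemma~\ref{lem:fixed} shows that $g^*$ has finite order on $\operatorname{Pic}S$ and that $g$, hence also its lift, has entropy zero.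
\end{remark}

\section{An involution fixing a curve of bidegree $(2,2)$}\label{sec:inv}

We want several involutions on one surface. Each becomes regular only after some points are blown up, and the difficulty is that the points needed by one involution must not destroy the others. By $(\ast)$ there is no conflict if all involutions fix one curve pointwise and all points are taken on that curve. An involution of $\mathbb{P}^1$ is determined by its two fixed points, so a curve that meets the fibers of a ruling twice defines a fiberwise involution fixing it.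

\begin{lemma}\label{lem:inv}
Let $\Gamma'\subset T'=\mathbb{P}^1_x\times\mathbb{P}^1_z$ be a smooth curve of bidegree $(2,2)$ and let $R$ be the set of ramification points of $z|_{\Gamma'}$. Let $\tau$ be the birational involution of $T'$ that preserves the fibers of $z$ and acts on a general fiber as the involution of $\mathbb{P}^1_x$ fixing its two points on $\Gamma'$. Then $|R|=4$, and $\tau$ is a regular automorphism of $\mathrm{Bl}_RT'$ that fixes $\Gamma'$ pointwise. If $F$ and $\Phi$ are the fiber classes of $x$ and $z$ and $\rho=\sum_{r\in R}E_r$, then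
\begin{equation}\label{eq:action}
\tau^*\Phi=\Phi,\qquad \tau^*E_r=\Phi-E_r\quad(r\in R),\qquad\tau^*F=F+2\Phi-\rho .
\end{equation}
\end{lemma}

\begin{proof}
Write $\Gamma'$ as $e_2x^2+e_1x+e_0=0$, where the $e_j$ are quadratic forms on $\mathbb{P}^1_z$. They have no common zero: the components of a $(2,2)$-curve containing a fiber meet, so a smooth one contains no fiber. The map
\begin{equation}\label{eq:tau}
\tau(x)=-\frac{e_1x+2e_0}{2e_2x+e_1}
\end{equation}
is given by a matrix of trace $0$ and determinant $-\Delta$, where $\Delta=e_1^2-4e_0e_2$, and $\tau(x)=x$ is the equation of $\Gamma'$. So \eqref{eq:tau} is our involution; it is regular over $\{\Delta\ne0\}$ and fixes $\Gamma'$ there.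

Let $z_0$ be a zero of $\Delta$. The fiber over $z_0$ meets $\Gamma'$ in one point $r\in R$, and all points of $R$ arise in this way. Choose $x$ so that $x(r)=0$; then $e_1(z_0)=e_0(z_0)=0\neq e_2(z_0)$. Over a neighborhood $U$ of $z_0$ replace $x$ by $x+e_1/2e_2$. The equation of $\Gamma'$ becomes $x^2=\zeta$ with $\zeta=\Delta/4e_2^2$, and smoothness of $\Gamma'$ at $r$ forces $d\zeta\neq0$ at $z_0$. Thus the quartic form $\Delta$ has four simple zeros, so $|R|=4$, and after shrinking $U$ we may use $\zeta$ as a holomorphic coordinate on it. The involution fixing $x=\pm\sqrt\zeta$ is $\tau(\zeta,x)=(\zeta,\zeta/x)$. It is undefined at $r=(0,0)$. The blowup of $U\times\mathbb{P}^1$ at $r$ is covered by three charts: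
\[
U_1:\ (t,x),\ \zeta=tx;\qquad U_2:\ (\zeta,\mu),\ x=\mu\zeta;\qquad U_3:\ (\zeta,\nu),\ x=1/\nu .
\]
On $U_1$ the new value of $x$ is $\zeta/x=t$ and the new value of $t$ is $\zeta/t=x$, so $\tau(t,x)=(x,t)$. On $U_2$ the new value of $x$ is $1/\mu$, so $\tau$ maps $(\zeta,\mu)$ to the point of $U_3$ with $\nu=\mu$. On $U_3$ the new value of $x$ is $\nu\zeta$, so $\tau$ maps $(\zeta,\nu)$ to the point of $U_2$ with $\mu=\nu$. Hence $\tau$ is regular on the blowup. In $U_1$ the strict transform of $\Gamma'$ is the diagonal $\{t=x\}$, which is fixed pointwise, and $\tau$ exchanges the exceptional curve $\{x=0\}$ with the strict transform $\{t=0\}$ of the fiber.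

That strict transform has class $\Phi-E_r$, which gives the second formula in \eqref{eq:action}; the first holds because $\tau$ preserves the fibers of $z$. For the third, write $\tau^*F=cF+m\Phi-\sum c_rE_r$. Since $\tau^*$ is an isometric involution, $c=\tau^*F\cdot\Phi=F\cdot\Phi=1$ and $c_r=\tau^*F\cdot E_r=F\cdot(\Phi-E_r)=1$. Finally $0=(\tau^*F)^2=2m-4$ gives $m=2$.
\end{proof}

The last formula reads $\tau^*F=F-v$ with $v=\rho-2\Phi$, which explains \eqref{eq:classes}. It also shows why the lemma cannot be applied to the given rulings of $T$. With $F=F_1$ and $\Phi=F_2$ we get $\tau^*\alpha=F_1+F_2-\rho\neq\pm\alpha$, so by Theorem~\ref{thm:C} this involution does not lift. The defect is that $\alpha\cdot\Phi\neq0$. A class $m_1F_1+m_2F_2-\sum c_jE_j$ has intersection $m_2-m_1$ with $\alpha$, so we need a pencil of rational curves of bidegree $(m,m)$. The simplest is the pencil of $(1,1)$-curves through two points.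

\section{One involution that fixes $\alpha$}\label{sec:six}

Fix a smooth curve $\Gamma\subset T$ of bidegree $(2,2)$; such curves exist by Bertini's theorem, and adjunction gives $2g(\Gamma)-2=\Gamma\cdot(\Gamma+K_T)=0$. We use two facts about a curve of genus one. The map $x\mapsto[x]$ is a bijection $\Gamma\to\operatorname{Pic}^1\Gamma$. And $\operatorname{Pic}^0\Gamma$ is a one-dimensional complex torus, so for $d\in\operatorname{Pic}^2\Gamma$ the equation $2x\sim d$ has exactly four solutions $x\in\Gamma$. Let $\ell_1,\ell_2\in\operatorname{Pic}^2\Gamma$ be the restrictions of $\mathcal{O}(1,0)$ and $\mathcal{O}(0,1)$. For $a,b\in\Gamma$ put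
\[
R(a,b)=\{r\in\Gamma:\ 2r\sim \ell_1+\ell_2-a-b\},\qquad |R(a,b)|=4 .
\]

\begin{proposition}\label{prop:six}
Let $a,b\in\Gamma$ and $R=R(a,b)$. Assume
\begin{enumerate}
\item[(a)] $a\ne b$ and $a,b\notin R$;
\item[(b)] $a+b\not\sim\ell_1$ and $a+b\not\sim\ell_2$;
\item[(c)] $a-b\not\sim\pm(\ell_1-\ell_2)$.
\end{enumerate}
Let $S_{a,b}$ be the blowup of $T$ at the six points $\{a,b\}\cup R$, with exceptional classes $A,B,E_r$, and put $\Phi=F_1+F_2-A-B$, $\rho=\sum_{r\in R}E_r$, $A'=F_1-A$, $B'=F_1-B$. Then $S_{a,b}$ has an involution $\tau$ that fixes $\Gamma$ pointwise, with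
\[
\tau^*\Phi=\Phi,\quad \tau^*A'=A',\quad\tau^*B'=B',\quad \tau^*E_r=\Phi-E_r,\quad \tau^*F_1=F_1+2\Phi-\rho .
\]
In particular $\tau^*\alpha=\alpha$.
\end{proposition}

\begin{proof}
The plan is to present $Y=\mathrm{Bl}_{a,b}T$ as a blowup of a second copy $T'$ of $\mathbb{P}^1\times\mathbb{P}^1$, one of whose rulings is the pencil $\Phi$, and to apply Lemma~\ref{lem:inv} there.

\emph{The new ruling.} Let $x,y$ be the coordinates on $T$, so that $F_1$ and $F_2$ are the fiber classes of $x$ and $y$. If $a\ne b$ lay on one fiber of $x$, they would be its whole intersection with $\Gamma$, giving $a+b\sim\ell_1$; the same holds for $y$ and $\ell_2$. By (b) we may therefore assume $a=(0,\infty)$ and $b=(\infty,0)$. The $(1,1)$-curves through $a$ and $b$ are the curves $xy=\text{const}$. The rational function $z=xy$ is a morphism to $\mathbb{P}^1$ away from $a$ and $b$, and at these points it is a ratio of local coordinates, namely $x/(1/y)$ and $y/(1/x)$. Hence the closure of $\{z=xy\}$ in $\mathbb{P}^1_x\times\mathbb{P}^1_y\times\mathbb{P}^1_z$ is $Y$. Now project the same surface to $T'=\mathbb{P}^1_x\times\mathbb{P}^1_z$.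 The function $y=z/x$ is a morphism away from $q_0=(0,0)$ and $q_\infty=(\infty,\infty)$, where it is a ratio of local coordinates, namely $z/x$ and $(1/x)/(1/z)$. So $Y=\mathrm{Bl}_{q_0,q_\infty}T'$ as well (Figure~\ref{fig:hex}). The exceptional curves $\{x=z=0\}$ and $\{x=z=\infty\}$ are the strict transforms of the lines $\{x=0\}\ni a$ and $\{x=\infty\}\ni b$ of $T$, so their classes are $A'$ and $B'$. The fiber of $z$ over $0$ is the sum of the strict transforms of $\{x=0\}$ and $\{y=0\}$, of class $(F_1-A)+(F_2-B)=\Phi$. The ruling classes of $T'$ are thus $F_1$ and $\Phi$, and adding the definitions gives $A'+B'-\Phi=F_1-F_2$, that is,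
\begin{equation}\label{eq:key}
\alpha=A'+B'-\Phi .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5, shorten <=-7pt, shorten >=-7pt]
\draw (60:1)--(120:1);
\draw (240:1)--(300:1);
\draw[very thick] (0:1)--(60:1);
\draw[very thick] (180:1)--(240:1);
\draw[dashed] (300:1)--(0:1);
\draw[dashed] (120:1)--(180:1);
\node[above] at (90:0.92) {$A$};
\node[below] at (270:0.92) {$B$};
\node[right] at (30:0.98) {$A'=F_1-A$};
\node[left] at (210:0.98) {$B'=F_1-B$};
\node[right] at (330:0.98) {$F_2-B$};
\node[left] at (150:0.98) {$F_2-A$};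
\end{tikzpicture}
\caption{Six $(-1)$-curves, with their classes, on the blowup $Y$ of $\mathbb{P}^1_x\times\mathbb{P}^1_y$ at $a=(0,\infty)$ and $b=(\infty,0)$; adjacent sides meet. Contracting the thin sides $A,B$ gives $\mathbb{P}^1_x\times\mathbb{P}^1_y$; contracting the thick sides $A',B'$ gives $\mathbb{P}^1_x\times\mathbb{P}^1_z$ with $z=xy$. On each side of the picture, the thick and the dashed curve together form a fiber of $z$.}
\label{fig:hex}
\end{figure}

\emph{The curve.} In $Y$ the curve $\Gamma$ has class $2F_1+2F_2-A-B$. Hence $\Gamma\cdot A'=2-1=1$, $\Gamma\cdot B'=1$, $\Gamma\cdot F_1=2$ and $\Gamma\cdot\Phi=4-2=2$. So the image $\Gamma'$ of $\Gamma$ in $T'$ has multiplicity $1$ at $q_0$ and $q_\infty$, it is smooth and isomorphic to $\Gamma$, and it has bidegree $(2,2)$. The fibers of $z|_\Gamma$ are divisors $r+r'\sim\Phi|_\Gamma\sim\ell_1+\ell_2-a-b$, and $r'=r$ if and only if $2r\sim\ell_1+\ell_2-a-b$, because $r'$ is determined by its class. So the ramification set of $z|_{\Gamma'}$ is $R$.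

\emph{Reordering the blowups.} As points of $\Gamma\cong\Gamma'$ we have $q_0\sim A'|_\Gamma\sim\ell_1-a$ and $q_\infty\sim\ell_1-b$. Thus $q_0\in R$ if and only if $2\ell_1-2a\sim\ell_1+\ell_2-a-b$, that is, $a-b\sim\ell_1-\ell_2$; exchanging $a$ and $b$, $q_\infty\in R$ if and only if $b-a\sim\ell_1-\ell_2$. By (c), the six points $q_0,q_\infty,R$ of $T'$ are distinct. By (a), $S_{a,b}=\mathrm{Bl}_RY$, and this is the blowup of $T'$ at those six points, which we may perform in the other order: first $R$, then $q_0$ and $q_\infty$. Lemma~\ref{lem:inv} gives $\tau$ on $\mathrm{Bl}_RT'$, and $(\ast)$ lifts it to $S_{a,b}$, fixing $\Gamma$ pointwise, fixing the exceptional classes $A'$ and $B'$, and keeping \eqref{eq:action} with $F=F_1$. All three classes on the right of \eqref{eq:key} are fixed, so $\tau^*\alpha=\alpha$.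
\end{proof}

Each hypothesis has a visible role. Condition (a) makes the six centers distinct points of $T$. If (b) fails and $a,b$ lie on a line of class $F_1$, every $(1,1)$-curve through them contains that line, because $(F_1+F_2)\cdot F_1=1<2$, and no new ruling appears. If (c) fails with $q_0\in R$ and $q_\infty\notin R$, then $A'$ takes the place of some $E_r$ in \eqref{eq:action}, and $\alpha=A'+B'-\Phi$ is sent to $B'-A'\ne\pm\alpha$.

\begin{remark}\label{rem:explicit}
The lift of $\tau$ has a simple formula. Choose coordinates on $\mathbb{P}^3$ with $x=X_0/X_1$ and $y=X_2/X_3$, and let $w=X_1/X_2$; then $(x,y,w)$ are birational coordinates on $\mathbb{P}^3$, and $f(x,y,w)=(\tau(x,y),w)$ is a lift. Indeed, let $D$ be the pullback to $S=S_{a,b}$ of the divisor $\{x=\infty\}-\{y=0\}$. Figure~\ref{fig:hex} shows that $D=A'+B'-z^*(0)$ as divisors, so $\tau^*D=D$. Over a small open set $U\subset S$, choose nonvanishing representatives of $u$ and $v$; then $\theta=s/t$ is a fiber coordinate at $[su:tv]$ and $w=\delta\theta$, where $\delta=u_1/v_0$ is a local equation of $D$. With $\theta',\delta'$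 defined in the same way over $\tau(U)$, we get $f^*\theta'=(\delta/\tau^*\delta')\,\theta$, and $\delta/\tau^*\delta'$ is a unit.
\end{remark}

\section{Several involutions on one surface}\label{sec:many}

Let $a_i,b_i\in\Gamma$ for $1\le i\le N$, let $d_i=[a_i+b_i]\in\operatorname{Pic}^2\Gamma$ and $R_i=R(a_i,b_i)$. A common point of $R_i$ and $R_l$ forces $d_i=d_l$, and then $R_i=R_l$; so two of these sets are either disjoint or equal. We call the points \emph{admissible} if
\begin{enumerate}
\item[(i)] the $2N$ points $a_i,b_i$ are distinct and none lies in any $R_j$;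
\item[(ii)] $d_i\neq\ell_1,\ell_2$ for all $i$;
\item[(iii)] $a_i-b_i\not\sim\pm(\ell_1-\ell_2)$ for all $i$;
\end{enumerate}
and one of the following holds:
\begin{enumerate}
\item[(G)] the $d_i$ are pairwise distinct, so the $R_i$ are pairwise disjoint;
\item[(E)] all $d_i$ are equal, so all $R_i$ are equal.
\end{enumerate}
Type (G) is the general position. Type (E) saves points by letting the involutions share their ramification points.

\begin{lemma}\label{lem:exist}
Admissible points of both types exist for every $N\geq1$.
\end{lemma}

\begin{proof}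
In each case we exhibit the bad locus as a finite union of proper closed subsets of an irreducible variety.

\emph{Type (G).} In $\Gamma^{2N}$ the bad loci are the diagonals and the sets where one of the classes $a_i+b_i$, $\ a_i-b_i$, $\ a_i+b_i-a_l-b_l$ $(i\neq l)$, $\ 2q+a_j+b_j$ $(q\in\{a_i,b_i\})$ takes one of finitely many prescribed values. These classes define morphisms to some $\operatorname{Pic}^k\Gamma$, so the sets are closed. In each class some point occurs with coefficient $1$ (in the last one, take a point among $a_j,b_j$ that is not the variable $q$); moving that point alone changes the class, so the sets are proper.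

\emph{Type (E).} Fix $d\neq\ell_1,\ell_2$ in $\operatorname{Pic}^2\Gamma$, let $R$ be the set of solutions of $2r\sim\ell_1+\ell_2-d$, and let $\iota$ be the automorphism of $\Gamma$ defined by $x+\iota(x)\sim d$. For $(a_1,\dots,a_N)\in\Gamma^N$ put $b_i=\iota(a_i)$. Condition (ii) holds. Condition (i) fails only if $a_i=a_l$ or $a_i=\iota(a_l)$ for some $i\ne l$, or $2a_i\sim d$, or $a_i\in R\cup\iota(R)$. Condition (iii) fails only if $2a_i-d\sim\pm(\ell_1-\ell_2)$. With the other points fixed, each condition excludes finitely many $a_i$.
\end{proof}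

Fix admissible points and let $S$ be the blowup of $T$ at $P=\{a_i,b_i\}_i\cup\bigcup_iR_i$; so $|P|=6N$ for type (G) and $|P|=2N+4$ for type (E). Let $A_i,B_i,E_r$ be the exceptional classes, and define $\Phi_i,\rho_i,v_i,s_i$ by \eqref{eq:classes} and \eqref{eq:refl}. Let $\Lambda\subset\operatorname{Pic}(S)_{\mathbb{Q}}$ be the span of $F_1,F_2$ and all $A_l,B_l,\rho_l$, and let $W$ be the span of the differences $E_r-E_{r'}$ with $r,r'$ in a common $R_l$. The span of $\{E_r:r\in R_l\}$ is the direct sum of $\mathbb{Q}\rho_l$ and the span of the differences, so $\operatorname{Pic}(S)_{\mathbb{Q}}=\Lambda\oplus W$.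

\begin{proposition}\label{prop:refl}
There are involutions $\tau_1,\dots,\tau_N\in\operatorname{Aut}(S)$ such that $\tau_i^*\alpha=\alpha$, $\ \tau_i^*|_\Lambda=s_i|_\Lambda$, and $\tau_i^*(E_r-E_{r'})=\mp(E_r-E_{r'})$ according as $r,r'\in R_l$ with $R_l=R_i$ or $R_l\neq R_i$. Every element of $G=\langle\tau_1,\dots,\tau_N\rangle$ lifts to $X_S$.
\end{proposition}

\begin{proof}
Conditions (i)--(iii) give the hypotheses of Proposition~\ref{prop:six} for $(a_i,b_i)$. The surface $S$ is the blowup of $S_{a_i,b_i}$ at the remaining points of $P$, all on $\Gamma$. By $(\ast)$ the involution of $S_{a_i,b_i}$ lifts to an involution $\tau_i$ of $S$; the formulas of Proposition~\ref{prop:six} persist, and $\tau_i^*$ fixes $A_l,B_l$ $(l\neq i)$ and $E_r$ $(r\notin R_i)$. This gives $\tau_i^*\alpha=\alpha$ and the action on the differences, and Theorem~\ref{thm:C} gives the lifts.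

Put $A_i'=F_1-A_i$ and $B_i'=F_1-B_i$. By \eqref{eq:key}, $F_2=F_1+\Phi_i-A_i'-B_i'$, so $\Lambda$ is spanned by $F_1$, $\rho_i$ and the classes
\[
\Phi_i,\quad A_i',\quad B_i',\quad A_l,\ B_l\ (l\neq i),\quad \rho_l\ (R_l\ne R_i).
\]
The displayed classes are fixed by $\tau_i^*$. They are orthogonal to $\rho_i$, since none involves $E_r$ with $r\in R_i$, and to $\Phi_i$, since $\Phi_i^2=0$, $A_i'\cdot\Phi_i=B_i'\cdot\Phi_i=1-1=0$, and the others are exceptional over points other than $a_i,b_i$. So they are orthogonal to $v_i$ and fixed by $s_i$. Next, $F_1\cdot v_i=-2$, so $s_iF_1=F_1-v_i=F_1+2\Phi_i-\rho_i=\tau_i^*F_1$. Finally $\rho_i\cdot v_i=-4$, so $s_i\rho_i=\rho_i-2v_i=4\Phi_i-\rho_i=\tau_i^*\rho_i$.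
\end{proof}

Let $V\subset\Lambda$ be the span of $v_1,\dots,v_N$. The computation of \eqref{eq:gram} used only condition (i), so it holds on $S$. For $i\neq l$ we have $\rho_i\cdot\rho_l=0$ for type (G) and $\rho_i\cdot\rho_l=\rho_i^2=-4$ for type (E). Hence
\begin{equation}\label{eq:k}
\tau_i^*v_i=-v_i,\qquad \tau_i^*v_l=v_l+kv_i\ \ (l\ne i),\qquad k=\begin{cases}4&\text{for type (G)},\\2&\text{for type (E)}.\end{cases}
\end{equation}

\begin{corollary}\label{cor:ent}
Assume $N\ge2$ for type \textup{(G)} or $N\geq3$ for type \textup{(E)}. Then $v_1,\dots,v_N$ is a basis of $V$, and every lift $f$ of $g\in G$ to $X_S$ has $h_{\mathrm{top}}(f)=\log\lambda(g^*|_V)$.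
\end{corollary}

\begin{proof}
Let $J$ be the $N\times N$ matrix with all entries $1$; its eigenvalues are $N$ and $0$. The Gram matrix of the $v_i$ is $-12I+8J$ for type (G), with eigenvalues $8N-12$ and $-12$, and $-8I+4J$ for type (E), with eigenvalues $4N-8$ and $-8$. In the stated range it is invertible, so the $v_i$ are independent and $\Lambda=V\oplus(V^\perp\cap\Lambda)$. Each $\tau_i^*$ preserves $V$, is the identity on $V^\perp\cap\Lambda$, and acts by a sign on the differences attached to each $R_l$. So the eigenvalues of $g^*$ outside $V$ are $\pm1$. On $V$ the map $g^*$ is a product of reflections, so its determinant is $\pm1$ and $\lambda(g^*|_V)\geq1$. Now apply \eqref{eq:surf} and Proposition~\ref{prop:entropy}.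
\end{proof}

\section{Entropy of products of involutions}\label{sec:proofs}

In all proofs $X=X_S$, which by Lemma~\ref{lem:blowup} is the blowup of $M$ along $|P|$ disjoint fibers of $p$. Recall that $(\tau_{i_1}\cdots\tau_{i_m})^*=\tau_{i_m}^*\cdots\tau_{i_1}^*$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take type (G) with $N=2$, so $|P|=12$, and $g=\tau_1\tau_2$. Then $g^*|_V=s_2s_1$ is given by \eqref{eq:two} with $k=4$, and its spectral radius is $7+4\sqrt3$. A lift $f$ exists by Proposition~\ref{prop:refl}, and $h_{\mathrm{top}}(f)=\log(7+4\sqrt3)$ by Corollary~\ref{cor:ent}.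
\end{proof}

For type (E) two involutions are not enough. With $N=2$ we have $|P|=8$, so every automorphism of $S$ has entropy zero by the proof of Theorem~\ref{thm:C}. Numerically, $k=2$ is the boundary case of \eqref{eq:two}, and $v_1+v_2=2(\rho_1-\Phi_1-\Phi_2)=2K_S$ is isotropic. A third involution costs only two more points.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Take type (E) with $N=3$, so $|P|=10$, and $g=\tau_3\tau_2\tau_1$, so that $g^*|_V=s_1s_2s_3$. Applying $s_3,s_2,s_1$ in turn and using \eqref{eq:k} with $k=2$, we find
\begin{align*}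
v_1&\mapsto v_1+2v_3\mapsto v_1+6v_2+2v_3\mapsto 15v_1+6v_2+2v_3,\\
v_2&\mapsto v_2+2v_3\mapsto 3v_2+2v_3\mapsto 10v_1+3v_2+2v_3,\\
v_3&\mapsto -v_3\mapsto -2v_2-v_3\mapsto -6v_1-2v_2-v_3 .
\end{align*}
The trace is $15+3-1=17$. The principal $2\times2$ minors are $45-60$, $-15+12$ and $-3+4$, with sum $-17$. The determinant is $-1$, as we have a product of three reflections. The characteristic polynomial is therefore
\[
t^3-17t^2-17t+1=(t+1)(t^2-18t+1),
\]
with largest root $9+4\sqrt5$. Corollary~\ref{cor:ent} concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]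
Take type (G) with $N\geq2$, so $|P|=6N$. We cannot diagonalize all words at once, so we track the largest coefficient of a vector instead.

\emph{Growth.} By \eqref{eq:k}, $\tau_i^*$ acts on $\sum c_lv_l$ by replacing $c_i$ with $-c_i+4\sum_{l\neq i}c_l$ and leaving the other coefficients unchanged. Suppose all $c_l\ge0$, $c_j=\max_lc_l>0$ and $i\ne j$. The new $i$-th coefficient is at least $4c_j-c_i\geq3c_j$. So the coefficients remain nonnegative, the maximum is now attained at $i$, and it has been multiplied by at least $3$. Let $g=\tau_{i_1}\cdots\tau_{i_m}$ be cyclically reduced with $m\geq2$, and apply $(g^*)^n=(\tau_{i_m}^*\cdots\tau_{i_1}^*)^n$ to $v_{i_m}$. At each step the index of the reflection differs from the index of the current maximum: this is the previous index, and $i_1\ne i_m$ covers the first step and the start of each new cycle. So $(g^*)^nv_{i_m}$ has a coefficient at least $3^{mn}$. Since $\lambda(\sigma)=\lim\|\sigma^n\|^{1/n}$ for any linear map $\sigma$, we get $\lambda(g^*|_V)\geq3^m$, and by Corollary~\ref{cor:ent} every lift of $g$ has entropy at least $m\log3$.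

\emph{The free product.} Let $\tilde G=\langle t_1,\dots,t_N\mid t_i^2\rangle=(\mathbb{Z}/2)^{*N}$, whose nontrivial elements are the nonempty reduced words, and map $\tilde G\to G$ by $t_i\mapsto\tau_i$. If a reduced word of length $m\geq3$ begins and ends with the same letter, conjugating by that letter gives a reduced word of length $m-2$. So every nonempty reduced word is conjugate to one of the same parity that is a single letter or is cyclically reduced of length at least $2$. A single $\tau_i$ is nontrivial because $\tau_i^*v_i=-v_i$, and the other words are nontrivial by the growth estimate. Hence $\tilde G\cong G$.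

\emph{The free group.} Let $\mathcal{F}$ be the free group on $x_2,\dots,x_N$, let $\omega$ be its automorphism of order $2$ inverting each $x_j$, and consider $\mathcal{F}\rtimes\langle\omega\rangle$. There $(\omega x_j)^2=x_j^{-1}x_j=1$, so $\tau_1\mapsto\omega$, $\tau_j\mapsto\omega x_j$ defines a homomorphism from $G$, and it sends $\tau_1\tau_j$ to $x_j$. Therefore $\tau_1\tau_2,\dots,\tau_1\tau_N$ freely generate a subgroup $G_0\subset G$ of rank $N-1$. A nontrivial element of $G_0$ has even length, so it is conjugate to a cyclically reduced word of length at least $2$, and its lifts have positive entropy, since $\lambda(g^*|_V)$ depends only on the conjugacy class of $g$. Choose lifts $f_j\in\operatorname{Aut}(X)$ of $\tau_1\tau_j$. A nontrivial reduced word in the $f_j^{\pm1}$ is a lift of the corresponding nontrivial element of $G_0$, so it has positive entropy and in particular is not the identity. Thus $f_2,\dots,f_N$ generate a free group of rank $N-1$ with the required property.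
\end{proof}

\begin{remark}
A surface with $n$ blowups gives $n+2$ blowups of $\mathbb{P}^3$, so by Theorem~\ref{thm:C} this construction needs at least $11$. Theorem~\ref{thm:B}(1) uses $12$; we do not claim that $11$ is attained.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lesieutre}
Lesieutre, \emph{Some constraints on positive entropy automorphisms of smooth threefolds}, Ann. Sci. \'ENS (2018).

\bibitem{Truong}
Tuyen Trung Truong, \emph{Automorphisms of blowups of threefolds being Fano or having Picard number $1$}, arXiv:1501.01515 (2015).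

\end{thebibliography}
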